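\title{The condition $C_p$ is sufficient for the Coifman--Fefferman inequality}

\begin{abstract}
Let $1<p<\infty$. We prove that every weight $w$ of class $C_p$ satisfies the Coifman--Fefferman inequality $\|Tf\|_{L^p(w)}\le C\|Mf\|_{L^p(w)}$ for every Calder\'on--Zygmund operator $T$ on $\mathbb{R}^n$. After sparse domination, the inequality reduces to an embedding theorem for Carleson sequences. Applying the $C_p$ condition leaves a sum of tails $\int M(\chi_P)^p w$; we show that such a sum is controlled by Carleson sums of the same kind, so that the estimate closes on itself with a small constant. We also show that $C_p$ is equivalent to the Coifman--Fefferman inequality for the Riesz transforms, to the Fefferman--Stein inequality in $L^p(w)$, and to a formally weaker condition of Dini type.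
\end{abstract}

\section{Introduction}

Let $n\ge1$ and let $Mf(x)=\sup_{Q\ni x}|Q|^{-1}\int_Q|f|$ be the Hardy--Littlewood maximal operator, the supremum running over cubes with sides parallel to the axes. (The other standard choices of $M$ are pointwise comparable to this one, which changes only the constants below.) A \emph{weight} is a non-negative locally integrable function $w$ on $\mathbb{R}^n$, and $w(E)=\int_Ew$. For a Calder\'on--Zygmund operator $T$ (see Section~\ref{sec:CZ}), the \emph{Coifman--Fefferman inequality} is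
\begin{equation}\label{eq:CF}\tag{CF}
\|Tf\|_{L^p(w)}\le C_w\,\|Mf\|_{L^p(w)},
\end{equation}
required for all bounded compactly supported $f$, with $C_w$ independent of $f$. For which weights does it hold?

There is no pointwise bound of $Tf$ by $Mf$, and the simplest example shows what \eqref{eq:CF} asks of $w$. Let $T$ be the Hilbert transform and $f=\chi_{[0,1)}$. Then $Tf(x)=\frac1\pi\log|x/(x-1)|$, so $|Tf|>\frac1\pi\log\frac1{2t}$ on $(0,t)$ for $t<\frac12$, and \eqref{eq:CF} gives
\[
w\big([0,t)\big)\le C\Big(\log\frac1{2t}\Big)^{-p}\int_{\mathbb{R}}M(\chi_{[0,1)})^p\,w .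
\]
A small part of a cube $Q$ must carry little mass, and the quantity with which this mass is compared is not $w(Q)$ but the \emph{tail}
\[
a(Q)=\int_{\mathbb{R}^n}M(\chi_Q)^p\,w .
\]
The tail satisfies $w(Q)\le a(Q)$, and it is comparable to $\sum_{l\ge0}2^{-lnp}w(2^lQ)$ (Lemma~\ref{lem:Mchi}): it sees the mass of $w$ far from $Q$, with decaying coefficients.

\begin{definition}
Let $1<p<\infty$. A weight $w$ belongs to $C_p$ if there are $c,\delta>0$ such that for every cube $Q$ and every measurable $E\subset Q$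
\begin{equation}\label{eq:Cp}
w(E)\le c\Big(\frac{|E|}{|Q|}\Big)^\delta a(Q).
\end{equation}
\end{definition}

With $w(Q)$ in place of $a(Q)$, condition \eqref{eq:Cp} defines the class $A_\infty$, so $A_\infty\subset C_p$. Since $M\chi_Q\le1$, the tail decreases as $p$ grows, so $C_q\subset C_p$ for $q>p$. The weight $w=\chi_{[0,\infty)}$ on $\mathbb{R}$ shows what the tail allows. It is not in $A_\infty$, because $E=[0,t)$ carries all the mass of $Q=[-1,t)$. It is in every $C_p$: if an interval $Q$ meets $[0,\infty)$, then on the interval of the same length adjacent to $Q$ on the right we have $w=1$ and $M\chi_Q\ge\frac12$, so $a(Q)\ge2^{-p}|Q|$ and $w(E)\le|E|\le2^p(|E|/|Q|)\,a(Q)$.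

The following is known. Inequality \eqref{eq:CF} holds for every $0<p<\infty$ when $w\in A_\infty$. For $p>1$, Muckenhoupt showed that if \eqref{eq:CF} holds for the Hilbert transform and a weight $w$, then $w\in C_p$, and Sawyer extended this necessity to higher dimensions. Sawyer also showed that for $p>1$ the condition $w\in C_{p+\varepsilon}$ for some $\varepsilon>0$ is sufficient for \eqref{eq:CF}. This leaves the question, posed in \cite{MR}, whether $C_p$ itself is sufficient: \emph{does \eqref{eq:CF} hold for every $1<p<\infty$, every $w\in C_p$ and every Calder\'on--Zygmund operator $T$?} A necessary condition that becomes sufficient after an arbitrarily small change of exponent is a natural candidate for the exact one. On the other hand, Example~\ref{ex:point} shows a natural intermediate estimate that converges with exponent $p+\varepsilon$ and fails with exponent $p$. The answer is nevertheless yes.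

\begin{theorem}\label{thm:main}
Let $1<p<\infty$ and let $w\in C_p$ with constants $c,\delta$. Then \eqref{eq:CF} holds for every Calder\'on--Zygmund operator $T$ on $\mathbb{R}^n$, with $C_w\le C(n,p,c,\delta)\,C_T$, where $C_T$ is the constant in the sparse bound of Theorem~\ref{thm:sparse}.
\end{theorem}

The same method applies to the sharp maximal function $f^\#(x)=\sup_{Q\ni x}|Q|^{-1}\int_Q|f-\langle f\rangle_Q|$, where $\langle f\rangle_Q=|Q|^{-1}\int_Qf$, and leads to a characterization. Condition (ii) below is the form of decay that the example of the Hilbert transform suggests.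

\begin{theorem}\label{thm:char}
Let $1<p<\infty$ and let $w$ be a weight. The following are equivalent.
\begin{enumerate}
\item[(i)] $w\in C_p$.
\item[(ii)] There is a nondecreasing $\varphi:(0,1]\to[0,\infty)$ with $\int_0^1\varphi(s)\frac{ds}s<\infty$ such that $w(E)\le\varphi(|E|/|Q|)\,a(Q)$ for all cubes $Q$ and all measurable $E\subset Q$ with $|E|>0$.
\item[(iii)] \eqref{eq:CF} holds for every Calder\'on--Zygmund operator.
\item[(iv)] \eqref{eq:CF} holds for the Riesz transforms $R_1,\dots,R_n$ (the Hilbert transform if $n=1$).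
\item[(v)] $\|Mf\|_{L^p(w)}\le C\|f^\#\|_{L^p(w)}$ for all bounded compactly supported $f$ (the Fefferman--Stein inequality).
\item[(vi)] $\|f\|_{L^p(w)}\le C\|f^\#\|_{L^p(w)}$ for all bounded compactly supported $f$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:embedding} states an embedding theorem for Carleson sequences, Theorem~\ref{thm:A}, and deduces Theorem~\ref{thm:main} from it. Section~\ref{sec:models} shows the mechanism of the proof and the main obstacle on explicit cases, Section~\ref{sec:proof} proves Theorem~\ref{thm:A}, and Section~\ref{sec:char} proves Theorem~\ref{thm:char}.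

\section{Cubes, tails and Carleson sequences}\label{sec:tools}

Throughout, $1<p<\infty$. Cubes are products of half-open intervals $[a_i,a_i+\ell)$; $\ell(Q)$ is the side length, $c_Q$ the center, and $\lambda Q$ the concentric cube of side $\lambda\ell(Q)$. We write $|x|_\infty=\max_i|x_i|$. We often use that two cubes $K,R$ that meet and satisfy $\ell(R)\le\ell(K)$ satisfy $R\subset3K$. In this section $C$ depends only on $n$ and $p$.

\subsection{The maximal function of a cube}

\begin{lemma}\label{lem:Mchi}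
Let $Q$ be a cube, $\ell=\ell(Q)$, $x\in\mathbb{R}^n$ and $d=|x-c_Q|_\infty$. Then
\begin{equation}\label{eq:Mchi}
2^{-n}\Big(\frac{\ell}{\ell+d}\Big)^n\le M\chi_Q(x)\le4^n\Big(\frac{\ell}{\ell+d}\Big)^n .
\end{equation}
Consequently $M\chi_{\lambda Q}\le(8\lambda)^nM\chi_Q$ for $\lambda\ge1$; for any two cubes, $M\chi_Q\le C_{Q,Q'}M\chi_{Q'}$, so that $a(Q)$ is finite either for all cubes or for none; and $M(\chi_Q)^p$ is comparable to $\sum_{l\ge0}2^{-lnp}\chi_{2^lQ}$ with constants depending on $n,p$.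
\end{lemma}

\begin{proof}
The cube centered at $c_Q$ of side $2d+2\ell$ contains $x$ and $Q$, which gives the lower bound. If $d<\ell$, the right side of \eqref{eq:Mchi} exceeds $1$. If $d\ge\ell$, a cube that contains $x$ and meets $Q$ has side at least $d-\ell/2\ge d/2\ge(\ell+d)/4$, which gives the upper bound. The first consequence follows from $\lambda\ell/(\lambda\ell+d)\le\lambda\ell/(\ell+d)$, the second from $\ell(Q')+|x-c_{Q'}|_\infty\le\ell(Q')+|c_Q-c_{Q'}|_\infty+d\le C_{Q,Q'}(\ell+d)$. For the third, let $l_0\ge0$ be the least index with $x\in2^{l_0}Q$. The sum lies between $2^{-l_0np}$ and $2\cdot2^{-l_0np}$. The cube $2^{l_0}Q$ gives $M\chi_Q(x)\ge2^{-l_0n}$, and $M\chi_Q(x)\le16^n2^{-l_0n}$ because $d\ge2^{l_0-2}\ell$ when $l_0\ge1$.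
\end{proof}

\subsection{Shifted dyadic lattices}

Stopping-time arguments need cubes that are nested or disjoint, while $M$ and the tail involve all cubes. Finitely many shifted lattices reconcile the two. For $\sigma\in\{-1,1\}^n$ let
\[
\mathcal{D}^\sigma=\bigcup_{k\in\mathbb{Z}}\mathcal{D}^\sigma_{(k)},\qquad
\mathcal{D}^\sigma_{(k)}=\big\{2^{-k}\big([0,1)^n+m+(-1)^k\sigma/3\big):m\in\mathbb{Z}^n\big\},
\]
and enumerate these \emph{lattices} as $\mathcal{D}^1,\dots,\mathcal{D}^J$, $J=2^n$.

\begin{lemma}\label{lem:lattice}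
\begin{enumerate}
\item[(a)] Every cube of $\mathcal{D}^\sigma_{(k)}$ is the union of $2^n$ cubes of $\mathcal{D}^\sigma_{(k+1)}$. Hence two cubes of one lattice are nested or disjoint, and $R\subsetneq R'$ implies $|R'|\ge2^n|R|$.
\item[(b)] Every compact set lies in some cube of each lattice.
\item[(c)] Every cube $K$ lies in a cube $R$ of some lattice with $|R|\le6^n|K|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the $i$-th coordinate, $2^{-k}(m+(-1)^k\sigma_i/3)=2^{-k-1}(m'+(-1)^{k+1}\sigma_i/3)$ with $m'=2m+(-1)^k\sigma_i\in\mathbb{Z}$, so every endpoint at scale $k$ is an endpoint at scale $k+1$.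

(b) In each coordinate, $0$ has distance $2^{-k}/3$ from the endpoints at scale $k$. So the cube of $\mathcal{D}^\sigma_{(k)}$ that contains $0$ contains $(-2^{-k}/3,2^{-k}/3)^n$; let $k\to-\infty$.

(c) Choose $k$ with $\ell(K)\le2^{-k}/3<2\ell(K)$. The sets $2^{-k}(\mathbb{Z}+\frac13)$ and $2^{-k}(\mathbb{Z}-\frac13)$ have mutual distance $2^{-k}/3$, so the interior of the $i$-th edge of $K$ misses one of them. Choose $\sigma_i$ so that the missed set is the set of endpoints at scale $k$. Then $K$ lies in a cube of $\mathcal{D}^\sigma_{(k)}$, whose side is $2^{-k}<6\ell(K)$.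
\end{proof}

By (a), distinct cubes of one lattice with a common point have volumes that grow at least geometrically. Hence, if all of them have volume at least $v$, then for $s>0$
\begin{equation}\label{eq:chain}
\sum_R|R|^{-s}\le(1-2^{-s})^{-1}v^{-s}.
\end{equation}
The next lemma converts tails into sums over lattice cubes and back.

\begin{lemma}\label{lem:tail}
For every weight $w$, every cube $P$ and every lattice $\mathcal{D}$,
\[
\text{\rm(a)}\quad a(P)\le C\sum_{j=1}^J\ \sum_{R\in\mathcal{D}^j,\,R\supset P}\Big(\frac{|P|}{|R|}\Big)^pw(R),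
\qquad
\text{\rm(b)}\quad \sum_{\substack{R\in\mathcal{D},\,R\cap P\ne\emptyset\\ \ell(R)\ge\ell(P)}}\Big(\frac{|P|}{|R|}\Big)^pw(R)\le C\,a(P).
\]
\end{lemma}

\begin{proof}
Let $x\in\mathbb{R}^n$, $\ell=\ell(P)$, $d=|x-c_P|_\infty$. (a) The cube $Q_x$ centered at $c_P$ of side $2d+2\ell$ contains $x$ and $P$, and \eqref{eq:Mchi} reads $M\chi_P(x)\le8^n|P|/|Q_x|$. By Lemma~\ref{lem:lattice}(c), $Q_x$ lies in a lattice cube $R$ with $|R|\le6^n|Q_x|$. Thus $M\chi_P(x)^p\le48^{np}\sum_j\sum_{R\supset P}(|P|/|R|)^p\chi_R(x)$; integrate against $w$.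

(b) If $R\ni x$ occurs in the sum, then $d\le\ell(R)+\ell/2$, so $\ell+d\le\frac52\ell(R)$. By \eqref{eq:chain} and \eqref{eq:Mchi}, $\sum_{R\ni x}(|P|/|R|)^p\le C(\ell/(\ell+d))^{np}\le CM\chi_P(x)^p$; integrate against $w$.
\end{proof}

\subsection{Generations of a Carleson sequence}

A Carleson condition bounds the averages of $H=\sum\alpha_Q\chi_Q$. The following stopping construction, of John--Nirenberg type, upgrades this to exponential decay of the sets where $H$ is large. Exponential decay in Lebesgue measure is what \eqref{eq:Cp} converts into decay in $w$.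

\begin{lemma}\label{lem:JN}
Let $\mathcal{A}$ be a finite family of cubes of one lattice, and let $\alpha_Q>0$ $(Q\in\mathcal{A})$ satisfy $\sum_{Q\in\mathcal{A},\,Q\subset R}\alpha_Q|Q|\le\kappa|R|$ for all $R\in\mathcal{A}$. There are families $G_0,G_1,\ldots\subset\mathcal{A}$, each consisting of pairwise disjoint cubes, such that the sets $U_i=\bigcup_{Q\in G_i}Q$ satisfy:
\begin{enumerate}
\item[(a)] $\sum_{Q\in\mathcal{A}}\alpha_Q\chi_Q\le3\kappa\sum_{i\ge0}\chi_{U_i}$;
\item[(b)] for $i\ge l$, every cube of $G_i$ lies in a cube of $G_l$, and $|P\cap U_i|\le2^{-(i-l)}|P|$ for $P\in G_l$;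
\item[(c)] if $w\in C_p$ with constants $c,\delta$, then $w(U_i)\le c\,2^{-\delta(i-l)}\sum_{P\in G_l}a(P)$ for $i\ge l$.
\end{enumerate}
\end{lemma}

\begin{proof}
All sums over $Q''$ run over $\mathcal{A}$. Let $G_0$ be the family of maximal cubes of $\mathcal{A}$. For $Q\in G_i$ let $G_{i+1}(Q)$ consist of the maximal cubes $Q'\in\mathcal{A}$, $Q'\subsetneq Q$, with
\begin{equation}\label{eq:stop}
\sum_{Q'\subset Q''\subsetneq Q}\alpha_{Q''}>2\kappa ,
\end{equation}
and put $G_{i+1}=\bigcup_{Q\in G_i}G_{i+1}(Q)$. Let $H_Q=\sum_{Q''\subsetneq Q}\alpha_{Q''}\chi_{Q''}$. Then $\int H_Q\le\kappa|Q|$ and $H_Q>2\kappa$ on each $Q'\in G_{i+1}(Q)$, so these cubes cover at most half of $Q$. Iteration gives (b), and (c) follows by applying \eqref{eq:Cp} to $P\cap U_i\subset P$ for each $P\in G_l$.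

For (a) we need three bounds. First, $\alpha_R\le\kappa$ for $R\in\mathcal{A}$, by the hypothesis for $R$. Second, for $Q'\in G_{i+1}(Q)$ the sum in \eqref{eq:stop} is at most $3\kappa$: it is $\alpha_{Q'}$ plus the same sum for the next larger cube of $\mathcal{A}$ strictly inside $Q$, and that cube fails \eqref{eq:stop} by maximality. Third, $H_Q(x)\le2\kappa$ for $x\in Q\setminus U_{i+1}$, $Q\in G_i$: otherwise the smallest cube of $\mathcal{A}$ that contains $x$ satisfies \eqref{eq:stop} and so lies in a cube of $G_{i+1}(Q)$. Now let $x\in U_0$, let $i$ be the last index with $x\in U_i$, and let $Q^0\supsetneq\dots\supsetneq Q^i$ be the cubes of $G_0,\dots,G_i$ that contain $x$. Then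
\[
\sum_{Q\ni x}\alpha_Q=\alpha_{Q^0}+\sum_{l=1}^i\ \sum_{Q^l\subset Q''\subsetneq Q^{l-1}}\alpha_{Q''}+H_{Q^i}(x)\le\kappa+3\kappa i+2\kappa=3\kappa(i+1),
\]
and $i+1$ is the number of sets $U_l$ that contain $x$. Off $U_0$ the left side of (a) vanishes.
\end{proof}

\subsection{Calder\'on--Zygmund operators and sparse domination}\label{sec:CZ}

A \emph{Calder\'on--Zygmund operator} is a linear operator $T$, bounded on $L^2(\mathbb{R}^n)$, such that $Tf(x)=\int K(x,y)f(y)\,dy$ for $x$ outside the support of $f$, where $|K(x,y)|\le C|x-y|^{-n}$ and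
\[
|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le\omega\Big(\frac{|x-x'|}{|x-y|}\Big)|x-y|^{-n}\qquad(|x-y|>2|x-x'|),
\]
with $\omega(t)=Ct^\gamma$ for some $\gamma>0$ (H\"older smoothness) or, more generally, $\omega$ a modulus of continuity with $\int_0^1\omega(t)\frac{dt}t<\infty$ (Dini smoothness). A family $\mathcal{S}$ of cubes is \emph{$\eta$-sparse} if there are pairwise disjoint measurable sets $E_Q\subset Q$ $(Q\in\mathcal{S})$ with $|E_Q|\ge\eta|Q|$. The only property of $T$ used for Theorem~\ref{thm:main} is the following.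

\begin{theorem}[sparse domination \cite{Lacey,HRT,Lerner}]\label{thm:sparse}
There are $\eta=\eta(n)>0$ and, for each Calder\'on--Zygmund operator $T$, a constant $C_T$ such that for each bounded compactly supported $f$ there is a countable $\eta$-sparse family $\mathcal{S}$ with
\[
|Tf|\le C_T\sum_{Q\in\mathcal{S}}\langle|f|\rangle_Q\,\chi_Q\quad\text{a.e.}
\]
\end{theorem}

In some formulations $\mathcal{S}$ is a union of boundedly many $\eta$-sparse families; the argument below is then applied to each of them.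

\section{The embedding theorem}\label{sec:embedding}

We want to treat the averages $\langle|f|\rangle_Q$ and the mean oscillations behind $f^\#$ at once, so we isolate the properties they share. Let $\nu$ be a map from cubes to $[0,\infty)$, the \emph{mass}. Its \emph{density} and maximal function are
\[
\theta(Q)=\frac{\nu(Q)}{|Q|},\qquad M_\nu(x)=\sup_{Q\ni x}\theta(Q).
\]
We assume:
\begin{enumerate}
\item[(H1)] For every cube $R$ there is $0\le g_R\in L^1(R)$ with $\nu(P)\le\int_Pg_R$ for all cubes $P\subset R$, and $\int_Rg_R\le2\nu(R)$.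
\item[(H2)] There are a cube $Q_0$ and $0<I<\infty$ such that $\nu(Q)=0$ if $Q\cap Q_0=\emptyset$; $\nu(Q)\le I$ for all $Q$; $\nu(Q)\ge I/4$ if $Q\supset2Q_0$; and $\sup_Q\theta(Q)<\infty$.
\end{enumerate}
Hypothesis (H1) says that $\nu$ behaves like a measure up to a factor $2$:
\begin{equation}\label{eq:H1}
\sum_i\nu(P_i)\le2\nu(R)\quad\text{for pairwise disjoint cubes }P_i\subset R,
\end{equation}
and in particular $\nu(P)\le2\nu(R)$ for $P\subset R$. Hypothesis (H2) says that from far away $\nu$ looks like a mass of size about $I$ on $Q_0$. Indeed, with $d=|x-c_{Q_0}|_\infty$, the cube centered at $c_{Q_0}$ of side $2d+2\ell(Q_0)$ contains $x$ and $2Q_0$, so $M_\nu(x)\ge\frac14I\,(2d+2\ell(Q_0))^{-n}$, and by \eqref{eq:Mchi}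
\begin{equation}\label{eq:lower}
M_\nu\ge\frac{1}{4\cdot8^n}\,\frac{I}{|Q_0|}\,M\chi_{Q_0}.
\end{equation}
The function $M_\nu$ is measurable. Each set $U=\{M_\nu>t\}$ is a union of cubes, and a point of $U$ outside the interior $U^\circ$ lies in a cube whose interior is in $U^\circ$, so it is not a density point of the complement of $U^\circ$; hence $U\setminus U^\circ$ is null.

The main example is $\nu(Q)=\int_Q|f|$ with $f\ne0$ bounded and supported in $Q_0$. Here $g_R=|f|$, $I=\|f\|_1$, $\theta(Q)=\langle|f|\rangle_Q$ and $M_\nu=Mf$.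

\begin{theorem}\label{thm:A}
Let $1<p<\infty$, let $w\in C_p$ with constants $c,\delta$, let $\nu$ satisfy {\rm(H1)} and {\rm(H2)}, and let $\mathcal{D}$ be one of the lattices $\mathcal{D}^j$. Let $(\alpha_Q)_{Q\in\mathcal{D}}$ be non-negative and finitely supported, with $\sum_{Q\in\mathcal{D},\,Q\subset R}\alpha_Q|Q|\le\kappa|R|$ for all $R\in\mathcal{D}$. Then
\[
\Big\|\sum_Q\alpha_Q\,\theta(Q)\,\chi_Q\Big\|_{L^p(w)}\le C\kappa\,\|M_\nu\|_{L^p(w)},\qquad C=C(n,p,c,\delta).
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]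
Let $f\ne0$ be bounded with compact support and let $\mathcal{S}$ be the family of Theorem~\ref{thm:sparse}. By monotone convergence it suffices to bound $\sum_{Q\in\mathcal{S}'}\langle|f|\rangle_Q\chi_Q$ uniformly over finite $\mathcal{S}'\subset\mathcal{S}$. Assign to each $Q\in\mathcal{S}'$ a lattice cube $R(Q)\supset Q$ with $|R(Q)|\le6^n|Q|$, and let $\alpha^j_R$ be the number of $Q\in\mathcal{S}'$ assigned to $R\in\mathcal{D}^j$. Since $\langle|f|\rangle_Q\le6^n\langle|f|\rangle_{R(Q)}$,
\[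
\sum_{Q\in\mathcal{S}'}\langle|f|\rangle_Q\chi_Q\le6^n\sum_{j=1}^J\sum_{R\in\mathcal{D}^j}\alpha^j_R\langle|f|\rangle_R\chi_R .
\]
For $R_0\in\mathcal{D}^j$,
\[
\sum_{R\subset R_0}\alpha^j_R|R|\le6^n\sum_{Q\in\mathcal{S}',\,Q\subset R_0}|Q|\le6^n\eta^{-1}\sum_{Q\in\mathcal{S}',\,Q\subset R_0}|E_Q|\le6^n\eta^{-1}|R_0| .
\]
Apply Theorem~\ref{thm:A} with $\nu(Q)=\int_Q|f|$ and $\kappa=6^n\eta^{-1}$ for each $j$, and add.
\end{proof}

\section{One level and many levels}\label{sec:models}

Let $w\in C_p$; constants now depend on $n,p,c,\delta$. The simplest case of Theorem~\ref{thm:A} is $f=\chi_Q$, $Q\in\mathcal{D}$, with $\alpha$ supported on subcubes of $Q$. All densities equal $1$, and $\|Mf\|_{L^p(w)}^p=a(Q)$. Lemma~\ref{lem:JN} gives $|U_i|\le2^{-i}|Q|$, so \eqref{eq:Cp} on $Q$ gives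
\[
\Big\|\sum\alpha_{Q'}\chi_{Q'}\Big\|_{L^p(w)}\le3\kappa\sum_{i\ge0}w(U_i)^{1/p}\le3\kappa\sum_{i\ge0}\big(c\,2^{-\delta i}a(Q)\big)^{1/p}\le C\kappa\,\|Mf\|_{L^p(w)} .
\]
For general $f$ one groups the cubes by the size $2^k$ of the average and runs this argument in each group. Lemma~\ref{lem:JN}(c) then leaves a sum of tails
\begin{equation}\label{eq:tails}
\sum_k2^{kp}\sum_{P\in\mathcal{P}_k}a(P),
\end{equation}
where $\mathcal{P}_k$ is a disjoint family of cubes on which $Mf>2^k$, and the task is to bound \eqref{eq:tails} by $\|Mf\|^p_{L^p(w)}$. With $w(P)$ in place of $a(P)$ this is immediate. Tails, however, overlap, both within one level and across levels.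

\subsection{One level: the estimate closes on itself}

\begin{proposition}\label{prop:model}
Let $Q$ be a cube and let $\mathcal{P}$ be a finite family of pairwise disjoint cubes of one lattice that meet $Q$ and have side at most $\ell(Q)$. Then $\sum_{P\in\mathcal{P}}a(P)\le C\,a(Q)$.
\end{proposition}

\begin{proof}
Assume $a(Q)<\infty$. Let $X_N$ be the supremum of $\sum_{P\in\mathcal{P}}a(P)$ over all such families, in any of the lattices, with sides at least $2^{-N}$. Only finitely many cubes can occur and each has a finite tail, so $X_N<\infty$. For such a family, Lemma~\ref{lem:tail}(a) gives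
\[
\sum_{P\in\mathcal{P}}a(P)\le C\sum_j\sum_{R\in\mathcal{D}^j}s_R\,w(R),\qquad s_R=\sum_{P\in\mathcal{P},\,P\subset R}\Big(\frac{|P|}{|R|}\Big)^p .
\]
If $s_R>0$, then $R$ contains some $P$, so $R$ meets $Q$ and $\ell(R)\ge2^{-N}$. All $P$ lie in $3Q$, so $s_R\le(3^n|Q|/|R|)^p$, and the cubes with $\ell(R)>\ell(Q)$ contribute at most $Ca(Q)$ by Lemma~\ref{lem:tail}(b). For the other cubes, fix $j$. By \eqref{eq:chain} with $s=p-1$,
\[
\sum_{R\subset R_0}s_R|R|=\sum_{P\subset R_0}|P|^p\sum_{P\subset R\subset R_0}|R|^{1-p}\le C\sum_{P\subset R_0}|P|\le C|R_0| .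
\]
So $(s_R)$ is a Carleson sequence, and Lemma~\ref{lem:JN}(a) gives $\sum_Rs_Rw(R)\le C\sum_iw(U_i)$. Let $L\in\mathbb{N}$. For $i<L$ use $w(U_i)\le w(3Q)\le a(3Q)\le Ca(Q)$. For $i\ge L$ use Lemma~\ref{lem:JN}(c) with $l=0$: the family $G_0$ competes in the definition of $X_N$, so $w(U_i)\le c\,2^{-\delta i}X_N$. Altogether $X_N\le CL\,a(Q)+C2^{-\delta L}X_N$ with $C$ independent of $L$ and $N$. Choose $L$ with $C2^{-\delta L}\le\frac12$.
\end{proof}

This is the loop that drives the proof: tails are bounded by a Carleson sum, the first generations of the Carleson sum are bounded trivially, and the late generations are bounded by a small multiple of a sum of tails of the same type. In Proposition~\ref{prop:model} one could avoid the loop by applying \eqref{eq:Cp} on $3Q$. For general $f$ no single cube has a tail comparable to $\|Mf\|^p_{L^p(w)}$, and the loop replaces it.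

\subsection{Many levels: a concentrated mass}

\begin{example}\label{ex:point}
Let $n=1$, $f=2^N\chi_{[0,2^{-N})}$, $P_k=[0,2^{-k})$ for $0\le k\le N$, and $w=\chi_{[1,\infty)}$, a translate of the $C_p$ weight from the introduction. Then $\langle f\rangle_{P_k}=2^k$, and for $x\ge1$ we have $Mf(x)=1/x$ and $2^kM\chi_{P_k}(x)=1/x$. Hence
\[
\sum_{k=0}^N2^{kp}a(P_k)=(N+1)\int_1^\infty x^{-p}\,dx=(N+1)\,\|Mf\|^p_{L^p(w)} .
\]
The same unit of mass is counted once at each level. If the tails carry the exponent $p+\varepsilon$, the $k$-th term becomes $2^{kp}\int_1^\infty(2^{-k}/x)^{p+\varepsilon}dx\le2^{-k\varepsilon}\|Mf\|^p_{L^p(w)}$, and the sum converges.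
\end{example}

So \eqref{eq:tails} cannot be bounded for all families, and the top generations $G_0$ must not be fed into \eqref{eq:Cp}. They need not be. The first several generations at level $k$ lie in $\{Mf>2^k\}$ and cost only a multiple of $\|Mf\|_{L^p(w)}$. Condition \eqref{eq:Cp} is needed only for late generations, and a cube $P$ of a late generation is \emph{deep}: it occupies a tiny fraction of a cube $K_P$ on which the average is still above $2^k$. The quantity $2^k|P|$, which equals $1$ for every $P_k$ in the example, then decays geometrically along chains of deep cubes, and this decay takes over the role of $\varepsilon$.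

\section{Proof of the embedding theorem}\label{sec:proof}

If $a(Q_0)=\infty$, then $\|M_\nu\|_{L^p(w)}=\infty$ by \eqref{eq:lower} and there is nothing to prove. So, by Lemma~\ref{lem:Mchi}, we assume that $a(Q)<\infty$ for all cubes. The letter $C$ denotes constants that depend only on $n,p,c,\delta$, and \emph{not} on the parameters $L,N,r,r'$ below.

\subsection{Level, defect and admissible families}

The density $\theta(Q)$ is not monotone in $Q$, so we measure levels by
\[
\theta^*(Q)=\sup\{\theta(K):K\supseteq Q\text{ a cube}\},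
\]
which is positive and finite by (H2). The \emph{level} of a cube $Q$ is the integer $k(Q)$ with $2^{k(Q)}<\theta^*(Q)\le2^{k(Q)+1}$, and we put $\mu(Q)=2^{k(Q)}|Q|$. Three facts follow from the definition:
\begin{equation}\label{eq:level}
Q'\subset Q\Rightarrow k(Q')\ge k(Q);\qquad M_\nu>2^{k(Q)}\text{ on }Q;\qquad\nu(Q)\le2\mu(Q).
\end{equation}
The number $\mu(Q)$ is the mass that $Q$ would have if its density matched its level. The actual mass may be much smaller. If $\nu(Q)>0$, the \emph{defect} of $Q$ is the integer $r\ge0$ with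
\begin{equation}\label{eq:defect}
2^{-r}\mu(Q)<\nu(Q)\le2^{1-r}\mu(Q).
\end{equation}
For a lattice $\mathcal{D}$, let $\mathcal{D}_{k,r}$ be the set of $Q\in\mathcal{D}$ with $\nu(Q)>0$, level $k$ and defect $r$. A cube of defect $r$ enters the sum in Theorem~\ref{thm:A} with a gain $2^{-r}$. On the other hand, only $\nu$ is subadditive, and passing from $\mu$ to $\nu$ costs $2^r$. We pay for this by asking for a depth that grows linearly in $r$.

Put $\beta=4\cdot3^n$ and fix $g=g(n)\in\mathbb{N}$ with $2^g\ge\beta$. Let $L\in\mathbb{N}$ satisfy $2^L\ge2\beta$ and $L(p-1)\ge1$; its value is fixed in Proposition~\ref{prop:loop}. Put $\ell_r=L(1+r)$, so that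
\begin{equation}\label{eq:depth}
\beta\,2^{-\ell_r}\le\tfrac12,\qquad2^{r-\ell_r(p-1)}\le1 .
\end{equation}

\begin{definition}
An \emph{admissible family of order $r$} is a finite family $\mathcal{P}$ of cubes of one lattice such that
\begin{enumerate}
\item[(A1)] $\mu(P)\le2^r\nu(P)$ for $P\in\mathcal{P}$;
\item[(A2)] distinct cubes of $\mathcal{P}$ of the same level are disjoint;
\item[(A3)] each $P\in\mathcal{P}$ lies in a cube $K_P$ with $\theta(K_P)>2^{k(P)}$ and $|K_P|\ge2^{\ell_r}|P|$.
\end{enumerate}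
Its sum of tails is $Y(\mathcal{P})=\sum_{P\in\mathcal{P}}2^{k(P)p}a(P)$.
\end{definition}

In Example~\ref{ex:point}, with $\nu(Q)=\int_Qf$, the interval $P_k$ has level $k-1$, $\mu(P_k)=\frac12$ and $\nu(P_k)=1$. So (A1) with $r=0$ and (A2) hold, and (A3) fails: an interval $K\supseteq P_k$ with $\theta(K)>2^{k-1}$ has $|K|<2|P_k|$.

The next lemma is the first half of the loop, and the only place where $C_p$ is used.

\begin{lemma}[from Carleson sums to tails]\label{lem:stop}
Fix a lattice $\mathcal{D}$ and $r\ge0$. Let $(\alpha_Q)$ be non-negative with finite support in $\bigcup_k\mathcal{D}_{k,r}$, and suppose that $\sum_{Q\in\mathcal{D}_{k,r},\,Q\subset R}\alpha_Q|Q|\le\kappa|R|$ for all $k$ and all $R\in\mathcal{D}_{k,r}$. Let $H_k=\sum_{Q\in\mathcal{D}_{k,r}}\alpha_Q\chi_Q$. There are sets $U_{k,i}$, empty for all but finitely many $k$, and an admissible family $\mathcal{P}$ of order $r$ consisting of cubes with $\alpha_Q>0$, such that $H_k\le3\kappa\sum_{i\ge0}\chi_{U_{k,i}}$ and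 the numbers $W_i=\sum_k2^{kp}w(U_{k,i})$ satisfy
\[
W_i\le2\|M_\nu\|^p_{L^p(w)}\quad(i\ge0),\qquad W_i\le c\,2^{-\delta(i-\ell_r)}\,Y(\mathcal{P})\quad(i\ge\ell_r).
\]
\end{lemma}

\begin{proof}
For each $k$ apply Lemma~\ref{lem:JN} to $\{Q\in\mathcal{D}_{k,r}:\alpha_Q>0\}$, obtaining $G_{k,i}$ and $U_{k,i}$. By \eqref{eq:level}, $U_{k,i}\subset\{M_\nu>2^k\}$, and $\sum_{k:\,2^k<t}2^{kp}\le2t^p$; this gives the first bound. Let $\mathcal{P}=\bigcup_kG_{k,\ell_r}$. The second bound is Lemma~\ref{lem:JN}(c) with $l=\ell_r$, multiplied by $2^{kp}$ and summed over $k$. Property (A1) is \eqref{eq:defect}, and (A2) holds because the cubes of level $k$ in $\mathcal{P}$ form the disjoint family $G_{k,\ell_r}$. For (A3), a cube $P\in G_{k,\ell_r}$ lies in some $F\in G_{k,0}$, and $|P|\le2^{-\ell_r}|F|$ by Lemma~\ref{lem:JN}(b). Since $\theta^*(F)>2^k$, there is a cube $K_P\supseteq F$ with $\theta(K_P)>2^k$.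
\end{proof}

\subsection{Deep cubes are light}

To return from tails to Carleson sums we must control how $\mu$ accumulates across levels. A cube $K$ whose density is far above the level of a cube $R$ that it meets must be smaller than $R$, for otherwise $3K$ would raise the level of $R$. So its mass is limited by the mass near $R$. Together with (A3) this bounds $\mu(P)$.

\begin{lemma}\label{lem:light}
Let $\mathcal{P}$ be admissible of order $r$, let $P\in\mathcal{P}$, and let $R$ be any cube with $R\cap P\ne\emptyset$ and $k(P)\ge k(R)+g$. Then $\mu(P)\le\beta\,2^{-\ell_r}\mu(R)$.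
\end{lemma}

\begin{proof}
Let $K=K_P$ and $m=k(R)$. Then $K$ meets $R$ and $\theta(K)>2^{m+g}\ge\beta2^m$. If $\ell(K)\ge\ell(R)$, then $R\subset3K$, and \eqref{eq:H1} gives
\[
\theta^*(R)\ge\theta(3K)\ge\frac{\nu(K)}{2\cdot3^n|K|}>\frac{\beta2^m}{2\cdot3^n}=2^{m+1},
\]
which contradicts $k(R)=m$. So $\ell(K)<\ell(R)$ and $K\subset3R$, whence $\nu(K)\le2\nu(3R)\le2\cdot3^n|R|\,\theta^*(R)\le\beta\mu(R)$. By (A3), $2^{\ell_r}\mu(P)\le2^{k(P)}|K|<\nu(K)$.
\end{proof}

\begin{lemma}\label{lem:pack}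
Let $\mathcal{P}$ be admissible of order $r$ and let $R$ be any cube. Then
\[
\sum_{P\in\mathcal{P},\,P\subset R}\mu(P)^p\le C\mu(R)^p .
\]
\end{lemma}

In Example~\ref{ex:point} with $R=P_0$ the left side is $(N+1)\mu(R)^p$, so (A3) is needed here.

\begin{proof}
Let $m=k(R)$. By \eqref{eq:level} only levels $k\ge m$ occur. For each of the $g$ levels $m\le k<m+g$ the cubes are disjoint by (A2), so they contribute at most $2^{kp}\big(\sum|P|\big)^p\le2^{kp}|R|^p\le2^{gp}\mu(R)^p$.

Lemma~\ref{lem:light} needs a gap of $g$ levels, so we split the remaining cubes according to the residue of $k(P)$ modulo $g$. Let $\mathcal{F}$ be the set of $P\in\mathcal{P}$ with $P\subset R$, $k(P)\ge m+g$ and $k(P)$ in a fixed residue class. By (A1) and (H1),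
\[
\sum_{P\in\mathcal{F}}\mu(P)^p\le2^r\sum_{P\in\mathcal{F}}\mu(P)^{p-1}\nu(P)\le2^r\int_Rg_R(x)\sum_{P\in\mathcal{F},\,P\ni x}\mu(P)^{p-1}\,dx .
\]
Fix $x$. The cubes of $\mathcal{F}$ that contain $x$ form a chain $P_1\supsetneq P_2\supsetneq\cdots$. Their levels do not decrease by \eqref{eq:level}, are distinct by (A2), and are congruent modulo $g$, so $k(P_{i+1})\ge k(P_i)+g$. Lemma~\ref{lem:light} and \eqref{eq:depth} give $\mu(P_1)\le\beta2^{-\ell_r}\mu(R)$ and $\mu(P_{i+1})\le\frac12\mu(P_i)$. Since $p>1$, the inner sum is at most $C(2^{-\ell_r}\mu(R))^{p-1}$. With $\int_Rg_R\le2\nu(R)\le4\mu(R)$ and \eqref{eq:depth},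
\[
\sum_{P\in\mathcal{F}}\mu(P)^p\le C2^{r-\ell_r(p-1)}\mu(R)^p\le C\mu(R)^p .
\]
Sum over the $g$ residue classes.
\end{proof}

\subsection{From tails to Carleson sums}

Let $\mathcal{P}$ be admissible of order $r$. In analogy with Proposition~\ref{prop:model}, put
\[
s_R=\mu(R)^{-p}\sum_{P\in\mathcal{P},\,P\subset R}\mu(P)^p .
\]
Since $2^{k(P)p}(|P|/|R|)^p=\mu(P)^p|R|^{-p}$ and $\mu(R)^p|R|^{-p}=2^{k(R)p}$, Lemma~\ref{lem:tail}(a) gives
\begin{equation}\label{eq:Y}
Y(\mathcal{P})\le C\sum_{j=1}^J\sum_{R\in\mathcal{D}^j}2^{k(R)p}s_R\,w(R).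
\end{equation}
To apply Lemma~\ref{lem:stop} we group the cubes $R$ by level $m$ and defect $r'$ and need a Carleson bound in each group. All defects $r'$ occur, so the bound has to be summable in $r'$. The decay comes from the fact that a cube of large defect has little mass, whereas the cubes of $\mathcal{P}$ inside it need mass by (A1).

\begin{lemma}\label{lem:carleson}
For every lattice $\mathcal{D}$, all $m\in\mathbb{Z}$, $r'\ge0$ and every $R_0\in\mathcal{D}_{m,r'}$,
\[
\sum_{R\in\mathcal{D}_{m,r'},\,R\subset R_0}s_R|R|\le C\min(1,2^{r-r'})\,|R_0| .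
\]
\end{lemma}

\begin{proof}
For $R$ of level $m$, $s_R|R|=2^{-mp}|R|^{1-p}\sum_{P\subset R}\mu(P)^p$. So the left side equals
\[
2^{-mp}\sum_{P\in\mathcal{P},\,P\subset R_0}\mu(P)^p\,\Sigma(P),\qquad\Sigma(P)=\sum_{R\in\mathcal{D}_{m,r'},\,P\subset R\subset R_0}|R|^{1-p},
\]
and \eqref{eq:chain} with $s=p-1$ bounds $\Sigma(P)$ by $Cv^{1-p}$ for any lower bound $v$ of the volumes $|R|$ that occur. Only levels $k(P)\ge m$ occur, and $\nu(R_0)\le2^{m+1-r'}|R_0|$ by \eqref{eq:defect}.

\emph{Levels $m\le k(P)<m+g$.} Take $v=|P|$. Since $\mu(P)\le2^{m+g}|P|$, these cubes contribute at most $C\sum|P|$. For each level the cubes are disjoint, so $\sum|P|\le g|R_0|$. Also $|P|\le2^{-m}\mu(P)\le2^{r-m}\nu(P)$ by (A1), so \eqref{eq:H1} gives $\sum|P|\le2g\,2^{r-m}\nu(R_0)\le4g\,2^{r-r'}|R_0|$.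

\emph{Levels $k(P)\ge m+g$.} Now $\mu(P)$ may be far larger than $2^m|P|$, and we need a better lower bound for $|R|$. Let $P^*$ run over the maximal cubes among the $P\in\mathcal{P}$ with $P\subset R_0$, $k(P)\ge m+g$; they are pairwise disjoint. Let $P\subset P^*$ and let $R\supset P$ have level $m$. Then $R$ meets $P^*$, so Lemma~\ref{lem:light} gives $|R|=2^{-m}\mu(R)\ge\beta^{-1}2^{\ell_r-m}\mu(P^*)$, and $\Sigma(P)\le C(2^{\ell_r-m}\mu(P^*))^{1-p}$. By Lemma~\ref{lem:pack} for the cube $P^*$, $\sum_{P\subset P^*}\mu(P)^p\le C\mu(P^*)^p$. So these cubes contribute at most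
\[
C2^{-mp}\sum_{P^*}\mu(P^*)^p\big(2^{\ell_r-m}\mu(P^*)\big)^{1-p}=C2^{-m}2^{-\ell_r(p-1)}\sum_{P^*}\mu(P^*).
\]
By (A1) and \eqref{eq:H1}, $\sum\mu(P^*)\le2^{r+1}\nu(R_0)\le2^{r+m+2-r'}|R_0|$. By \eqref{eq:depth} the contribution is at most $C2^{-r'}|R_0|\le C\min(1,2^{r-r'})|R_0|$.
\end{proof}

\subsection{Closing the loop}

\begin{proposition}\label{prop:loop}
There is a choice of $L=L(n,p,c,\delta)$ such that $Y(\mathcal{P})\le CL(1+r)^2\|M_\nu\|^p_{L^p(w)}$ for every $r\ge0$ and every admissible family $\mathcal{P}$ of order $r$.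
\end{proposition}

\begin{proof}
A family of order $r$ leads through \eqref{eq:Y} to families of all orders $r'$ in all lattices, so the quantity to be absorbed must be a supremum over all of them. Let $N\in\mathbb{N}$ with $2^N\ge\ell(Q_0)$, and let
\[
X_N=\sup_{r\ge0}\ \sup_{\mathcal{P}}\ (1+r)^{-2}Y(\mathcal{P}),
\]
where $\mathcal{P}$ runs over the admissible families of order $r$, in any lattice, with all sides in $[2^{-N},2^N]$. By (A1) the cubes of $\mathcal{P}$ have positive mass, so they meet $Q_0$ by (H2). Hence only finitely many cubes can occur, each with $2^{k(P)p}a(P)<\infty$, and $X_N<\infty$.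

Let $\mathcal{P}$ be such a family, of order $r$, and consider \eqref{eq:Y}. If $s_R>0$, then $R$ contains some $P\in\mathcal{P}$, so $\ell(R)\ge2^{-N}$ and $\nu(R)\ge\nu(P)/2>0$. Thus $R$ meets $Q_0$ and lies in exactly one class $\mathcal{D}^j_{m,r'}$.

\emph{Large cubes, $\ell(R)>2^N$.} Every $K\supseteq R$ has $\theta(K)\le I/|R|$ by (H2), so $\mu(R)<\theta^*(R)|R|\le I$ and $2^{k(R)}\le I/|R|$. By Lemma~\ref{lem:pack}, $s_R\le C$. By Lemma~\ref{lem:tail}(b) for $Q_0$ and by \eqref{eq:lower}, the large cubes contribute at most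
\[
C\sum_j\sum_R\Big(\frac{I}{|R|}\Big)^pw(R)\le C\Big(\frac{I}{|Q_0|}\Big)^pa(Q_0)\le C\|M_\nu\|^p_{L^p(w)} .
\]

\emph{Small cubes, $2^{-N}\le\ell(R)\le2^N$.} Fix $j$ and $r'$. Let $\alpha_R=s_R$ for small $R\in\bigcup_m\mathcal{D}^j_{m,r'}$ and $\alpha_R=0$ otherwise; the support is finite. By Lemma~\ref{lem:carleson}, Lemma~\ref{lem:stop} applies with order $r'$ and $\kappa_{r'}=C\min(1,2^{r-r'})$. It produces an admissible family $\mathcal{P}'$ of order $r'$ made of small cubes, so $Y(\mathcal{P}')\le(1+r')^2X_N$. The second bound of Lemma~\ref{lem:stop} has no gain at $i=\ell_{r'}$, so we use the first bound up to $2\ell_{r'}$ and the second from there on: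
\begin{align*}
\sum_m2^{mp}\int H_m\,w&\le3\kappa_{r'}\sum_{i\ge0}W_i\le3\kappa_{r'}\Big[4\ell_{r'}\|M_\nu\|^p_{L^p(w)}+c\sum_{i\ge2\ell_{r'}}2^{-\delta(i-\ell_{r'})}Y(\mathcal{P}')\Big]\\
&\le C\kappa_{r'}\Big[L(1+r')\|M_\nu\|^p_{L^p(w)}+2^{-\delta L(1+r')}(1+r')^2X_N\Big].
\end{align*}
The left side is the part of the inner sum in \eqref{eq:Y} that comes from small cubes of $\mathcal{D}^j$ of defect $r'$. We have
\[
\sum_{r'\ge0}\min(1,2^{r-r'})(1+r')\le(1+r)^2+\sum_{t\ge1}2^{-t}(1+r+t)=(1+r)^2+(1+r)+2\le4(1+r)^2 .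
\]
Summing over $r'$ and $j$, using $\kappa_{r'}\le C$ in the second term, and adding the large cubes,
\[
Y(\mathcal{P})\le CL(1+r)^2\|M_\nu\|^p_{L^p(w)}+C_2\Big(\sum_{r'\ge0}2^{-\delta L(1+r')}(1+r')^2\Big)X_N ,
\]
where $C$ and $C_2$ do not depend on $L$. The series tends to $0$ as $L\to\infty$; fix $L$ so that the coefficient of $X_N$ is at most $\frac12$. Dividing by $(1+r)^2\ge1$ and taking the supremum gives $X_N\le CL\|M_\nu\|^p_{L^p(w)}+\frac12X_N$. Since $X_N<\infty$, we get $X_N\le2CL\|M_\nu\|^p_{L^p(w)}$ for every large $N$. Every admissible family is finite and so has its sides in $[2^{-N},2^N]$ for some such $N$.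
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $L$ as in Proposition~\ref{prop:loop}; constants may now depend on it. Cubes with $\nu(Q)=0$ do not contribute. Let $H^r_k=\sum_{Q\in\mathcal{D}_{k,r}}\alpha_Q\chi_Q$. By \eqref{eq:defect}, $\theta(Q)\le2^{k+1-r}$ on $\mathcal{D}_{k,r}$, so
\[
\sum_Q\alpha_Q\theta(Q)\chi_Q\le\sum_{r\ge0}2^{1-r}\sum_k2^kH^r_k .
\]
Fix $r$ and take $U_{k,i}$, $W_i$, $\mathcal{P}$ from Lemma~\ref{lem:stop}. A finite sum of distinct powers $2^k$ is at most twice its largest term, so $\big(\sum_k2^k\chi_{U_{k,i}}\big)^p\le2^p\sum_k2^{kp}\chi_{U_{k,i}}$. By Minkowski's inequality,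
\[
\Big\|\sum_k2^kH^r_k\Big\|_{L^p(w)}\le3\kappa\sum_{i\ge0}\Big\|\sum_k2^k\chi_{U_{k,i}}\Big\|_{L^p(w)}\le6\kappa\sum_{i\ge0}W_i^{1/p}.
\]
The first bound of Lemma~\ref{lem:stop} for $i<\ell_r$, the second for $i\ge\ell_r$, and Proposition~\ref{prop:loop} show that this is at most
\[
C\kappa\big[\ell_r\|M_\nu\|_{L^p(w)}+Y(\mathcal{P})^{1/p}\big]\le C\kappa(1+r)^2\|M_\nu\|_{L^p(w)} .
\]
Since $\sum_r2^{1-r}(1+r)^2<\infty$, the theorem follows, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}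
The power $\delta$ in \eqref{eq:Cp} supplies the factor $2^{-\delta L(1+r')}$ that makes the absorption possible. The assumption $p>1$ enters through the geometric series with ratio $2^{-(p-1)}$ in Lemmas~\ref{lem:pack} and~\ref{lem:carleson} and through the choice $L(p-1)\ge1$. Hypothesis (H1) is used in Lemmas~\ref{lem:light}--\ref{lem:carleson} and to see that $\nu(R)>0$ in \eqref{eq:Y}. Hypothesis (H2) makes levels well defined, tails and $X_N$ finite, and handles the large cubes; $Q_0$ and $I$ do not enter the final constant.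
\end{remark}

\section{The characterization}\label{sec:char}

We prove Theorem~\ref{thm:char} through (i)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(ii)$\Rightarrow$(i) and (i)$\Rightarrow$(v)$\Rightarrow$(vi)$\Rightarrow$(ii). Here (i)$\Rightarrow$(iii) is Theorem~\ref{thm:main}; (iii)$\Rightarrow$(iv) holds because the Riesz transforms are Calder\'on--Zygmund operators; and (v)$\Rightarrow$(vi) holds because $|f|\le Mf$ a.e.

\subsection{The Fefferman--Stein inequality: (i)$\Rightarrow$(v)}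

Let $f\ne0$ be bounded and supported in a cube $Q_0$, let $h=|f|$, and let $\nu(Q)=\int_Q|h-\langle h\rangle_Q|$, so that $M_\nu=h^\#$. For any constant $\gamma$,
\begin{equation}\label{eq:osc}
\int_Q|h-\langle h\rangle_Q|\le\int_Q|h-\gamma|+|Q|\,|\gamma-\langle h\rangle_Q|\le2\int_Q|h-\gamma| .
\end{equation}
With $\gamma=|\langle f\rangle_Q|$ this gives $h^\#\le2f^\#$. With $\gamma=\langle h\rangle_R$ it gives (H1) for $g_R=2|h-\langle h\rangle_R|$. Hypothesis (H2) holds with $I=2\|h\|_1$: $\nu(Q)=0$ if $Q$ misses $Q_0$; $\nu(Q)\le2\int_Qh$ gives $\nu(Q)\le I$ and $\theta(Q)\le2\|f\|_\infty$; and for $Q\supset2Q_0$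
\[
\nu(Q)\ge\int_{Q_0}(h-\langle h\rangle_Q)=\|h\|_1\Big(1-\frac{|Q_0|}{|Q|}\Big)\ge\tfrac12\|h\|_1=I/4 .
\]

It remains to dominate lattice averages of $h$ by a Carleson sum of oscillations. Fix a lattice $\mathcal{D}$ and $Q_1\in\mathcal{D}$ with $Q_1\supset Q_0$, $|Q_1|\ge2|Q_0|$. Define $\mathcal{S}$ recursively: $Q_1\in\mathcal{S}$, and the children of $Q\in\mathcal{S}$ are the maximal $Q'\in\mathcal{D}$, $Q'\subsetneq Q$, with $\langle|h-\langle h\rangle_Q|\rangle_{Q'}>2\theta(Q)$. The children are disjoint, and their total volume is at most $\nu(Q)/(2\theta(Q))=|Q|/2$ (there are none if $\theta(Q)=0$). So the sets $E_Q=Q\setminus\bigcup(\text{children of }Q)$ are disjoint with $|E_Q|\ge|Q|/2$, and $\sum_{Q\in\mathcal{S},\,Q\subset R}|Q|\le2|R|$ for every $R$.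

If $Q''\in\mathcal{D}$, $Q''\subset Q$, lies in no child of $Q$, then $|\langle h\rangle_{Q''}-\langle h\rangle_Q|\le\langle|h-\langle h\rangle_Q|\rangle_{Q''}\le2\theta(Q)$. If $Q'$ is a child of $Q$, its lattice parent lies in no child and has volume $2^n|Q'|$, so $|\langle h\rangle_{Q'}-\langle h\rangle_Q|\le2^{n+1}\theta(Q)$. Finally $h=0$ on $Q_1\setminus Q_0$, so $\nu(Q_1)\ge\frac12|Q_1|\langle h\rangle_{Q_1}$, that is, $\langle h\rangle_{Q_1}\le2\theta(Q_1)$. Telescoping along the finite chain of cubes of $\mathcal{S}$ that contain a given $Q''\subset Q_1$,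
\[
\sup_{Q''\in\mathcal{D},\ x\in Q''\subset Q_1}\langle h\rangle_{Q''}\le(2^{n+1}+2)\sum_{Q\in\mathcal{S}}\theta(Q)\chi_Q(x).
\]
Theorem~\ref{thm:A} with $\kappa=2$, applied to finite subfamilies of $\mathcal{S}$, and monotone convergence bound the $L^p(w)$ norm of the left side by $C\|f^\#\|_{L^p(w)}$, uniformly in $Q_1$. Let $Q_1$ increase to $\mathbb{R}^n$ in $\mathcal{D}$, by Lemma~\ref{lem:lattice}(b); the left side increases to $M^{\mathcal{D}}h(x)=\sup_{x\in Q''\in\mathcal{D}}\langle h\rangle_{Q''}$. By Lemma~\ref{lem:lattice}(c), $Mf\le6^n\sum_jM^{\mathcal{D}^j}h$, and (v) follows.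

\subsection{A logarithmic test function}

For the implications toward (ii) we need, for each $E\subset Q$, a function of bounded mean oscillation that is logarithmically large on $E$ and lives near $Q$, as $\log|x/(x-1)|$ does for $E=(0,t)$. Let $\|b\|_{BMO}=\sup_xb^\#(x)$. We use the theorem of Coifman and Rochberg \cite{CR}: $v=(M\chi_E)^{1/2}$ is an $A_1$ weight, that is, $\langle v\rangle_K\le A\cdot\operatorname{ess\,inf}_Kv$ for all cubes $K$, with $A=A(n)$.

\begin{lemma}\label{lem:b}
Let $E\subset Q$ with $0<t=|E|/|Q|<1$, and let $b=\max\{0,\log(t^{-1/2}M\chi_E)\}$. With $C=C(n)$: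
{\rm(a)} $\|b\|_{BMO}\le C$;
{\rm(b)} $0\le b\le\frac12\log\frac1t$, and $b=\frac12\log\frac1t$ a.e.\ on $E$;
{\rm(c)} $b=0$ off $3Q$;
{\rm(d)} $\int b\le C|Q|$;
{\rm(e)} $b^\#\le CM\chi_Q$.
\end{lemma}

\begin{proof}
(a) Fix $K$ and let $v_0=\operatorname{ess\,inf}_Kv>0$. Then $\log(v/v_0)\ge0$ a.e.\ on $K$, and $\langle\log(v/v_0)\rangle_K\le\log A$ by Jensen's inequality. So $\psi=\log(t^{-1/2}M\chi_E)=2\log v-\frac12\log t$ satisfies $\langle|\psi-\gamma|\rangle_K\le2\log A$ for a constant $\gamma$. Since $|b-\max\{0,\gamma\}|\le|\psi-\gamma|$, \eqref{eq:osc} gives $b^\#\le4\log A$.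

(b) $M\chi_E\le1$, with equality at the density points of $E$.

(c) A cube that contains a point $x\notin3Q$ and meets $Q$ has side at least $\ell(Q)$, so $M\chi_E(x)\le t<t^{1/2}$.

(d) By the weak $(1,1)$ inequality, $\int b=\int_0^\infty|\{M\chi_E>t^{1/2}e^s\}|\,ds\le C|E|t^{-1/2}=Ct^{1/2}|Q|$.

(e) On $5Q$ use (a) and $M\chi_Q\ge5^{-n}$. Let $x\notin5Q$ and $d=|x-c_Q|_\infty\ge\frac52\ell(Q)$. A cube $K\ni x$ on which $b$ is not identically $0$ meets $3Q$, so $\ell(K)\ge d-\frac32\ell(Q)\ge\frac25d$, and the mean oscillation of $b$ on $K$ is at most $2|K|^{-1}\int b\le C|Q|d^{-n}\le CM\chi_Q(x)$ by \eqref{eq:Mchi}.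
\end{proof}

In both implications below we prove
\begin{equation}\label{eq:log}
\Big(\log\frac1t\Big)^pw(E)\le C\,a(Q)\qquad(E\subset Q,\ 0<t=|E|/|Q|<1).
\end{equation}
Together with $w(E)\le a(Q)$ this gives (ii) with $\varphi(s)=C(1+\log\frac1s)^{-p}$, and $\int_0^1\varphi(s)\frac{ds}s=C\int_0^\infty(1+u)^{-p}du<\infty$ because $p>1$.

\medskip\noindent\emph{Proof of {\rm(vi)}$\Rightarrow${\rm(ii)}.} The function $b$ is bounded with compact support, so $(\frac12\log\frac1t)^pw(E)\le\|b\|^p_{L^p(w)}\le C\|b^\#\|^p_{L^p(w)}\le Ca(Q)$, which is \eqref{eq:log}.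

\medskip\noindent\emph{Proof of {\rm(iv)}$\Rightarrow${\rm(ii)}.} The Riesz transform $R_j$ is the principal value convolution with $K_j(x)=c_nx_j|x|^{-n-1}$. On bounded functions it is defined, modulo constants, by
\[
\widetilde R_ju(x)=\lim_{\varepsilon\to0}\int\big(K_j(x-y)\chi_{\{|x-y|>\varepsilon\}}-K_j(-y)\chi_{\{|y|>1\}}\big)u(y)\,dy .
\]
By a theorem of Fefferman and Stein \cite{FS}, $b=\gamma_0+u_0+\sum_{j=1}^n\widetilde R_ju_j$ a.e., with $\gamma_0$ constant and $\|u_j\|_\infty\le C\|b\|_{BMO}\le C$. To use (iv) we localize. Let $f_j=u_j\chi_{2Q}$. For a.e.\ $x\in Q$,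
\[
\widetilde R_ju_j(x)=R_jf_j(x)+\int_{\mathbb{R}^n\setminus2Q}\big(K_j(x-y)-K_j(c_Q-y)\big)u_j(y)\,dy+\gamma_j ,
\]
where $\gamma_j=\int\big(K_j(c_Q-y)\chi_{\mathbb{R}^n\setminus2Q}(y)-K_j(-y)\chi_{\{|y|>1\}}\big)u_j(y)\,dy$ converges absolutely, its integrand being bounded and $O(|y|^{-n-1})$. For $x\in Q$, $y\notin2Q$, the bound $|\nabla K_j(z)|\le C|z|^{-n-1}$ gives $|K_j(x-y)-K_j(c_Q-y)|\le C\ell(Q)|y-c_Q|_\infty^{-n-1}$, whose integral over $|y-c_Q|_\infty\ge\ell(Q)$ is a dimensional constant. So $b=\gamma+\sum_jR_jf_j+e$ a.e.\ on $Q$, with $\gamma$ constant and $|e|\le C$. Averaging over $Q$, with $\langle b\rangle_Q\le C$ and $\langle|R_jf_j|\rangle_Q\le|Q|^{-1/2}\|R_jf_j\|_2\le C|Q|^{-1/2}\|f_j\|_2\le C$, gives $|\gamma|\le C$. Hence $\frac12\log\frac1t\le C_3+\sum_j|R_jf_j|$ a.e.\ on $E$. If $\frac12\log\frac1t\ge2C_3$, then $\frac14\log\frac1t\le\sum_j|R_jf_j|$ a.e.\ on $E$, and since $Mf_j\le CM\chi_{2Q}\le CM\chi_Q$, (iv) gives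
\[
\Big(\log\frac1t\Big)^pw(E)\le C\sum_j\|R_jf_j\|^p_{L^p(w)}\le C\sum_j\|Mf_j\|^p_{L^p(w)}\le Ca(Q).
\]
Otherwise $\log\frac1t<4C_3$, and \eqref{eq:log} follows from $w(E)\le a(Q)$.

\subsection{From Dini decay to power decay: (ii)$\Rightarrow$(i)}

If $a(Q)=\infty$ for one cube, then it is infinite for all cubes by Lemma~\ref{lem:Mchi}, and $C_p$ holds trivially. So let all tails be finite. Power decay arises by iterating a fixed gain through a stopping tree. The bound in (ii) cannot be iterated as it stands, because it has $w$ on the left and $a$ on the right. The following lemma puts tails on both sides.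

\begin{lemma}\label{lem:small}
Assume {\rm(ii)}. There is a function $\tau$, depending only on $n,p,\varphi$, with $\tau(\varepsilon)\to0$ as $\varepsilon\to0$, such that $\sum_ia(Q_i)\le\tau(\varepsilon)a(Q)$ whenever $Q_i\subset Q$ are disjoint cubes with $\sum|Q_i|\le\varepsilon|Q|$.
\end{lemma}

\begin{proof}
Let $u=\sum_iM(\chi_{Q_i})^p$, so $\sum_ia(Q_i)=\int uw$, and let $\ell=\ell(Q)$.

\emph{Off $3Q$.} If $d=|x-c_Q|_\infty\ge\frac32\ell$, then $|x-c_{Q_i}|_\infty\ge d-\ell/2\ge\frac23d\ge\frac25(\ell+d)$, so \eqref{eq:Mchi} gives $M\chi_{Q_i}(x)\le10^n|Q_i|(\ell+d)^{-n}\le20^n(|Q_i|/|Q|)M\chi_Q(x)$. This part is at most $C\sum_i(|Q_i|/|Q|)^pa(Q)\le C\varepsilon^pa(Q)$.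

\emph{Distribution of $u$.} For $h\ge0$, Lemma~\ref{lem:Mchi} and $p>1$ give
\[
\int M(\chi_{Q_i})^ph\le C\sum_{l\ge0}2^{-lnp}\int_{2^lQ_i}h\le C\sum_{l\ge0}2^{-ln(p-1)}|Q_i|\inf_{Q_i}Mh\le C\int_{Q_i}Mh .
\]
Let $q\ge2$ and $q'=q/(q-1)$. Integrating the bound $|\{Mh>s\}|\le Cs^{-1}\int_{\{h>s/2\}}h$ against $q's^{q'-1}ds$ gives $\|Mh\|_{q'}^{q'}\le Cq\|h\|_{q'}^{q'}$, hence $\|Mh\|_{q'}\le Cq\|h\|_{q'}$. By H\"older's inequality, $\int uh\le C\int_{\bigcup Q_i}Mh\le C_1q(\varepsilon|Q|)^{1/q}\|h\|_{q'}$, so $\|u\|_q\le C_1q(\varepsilon|Q|)^{1/q}$ and $|\{u>s\}|\le(C_1q/s)^q\varepsilon|Q|$. Put $c_1=1/(eC_1)$ and $s_0=2/c_1$. The choices $q=2$ and $q=c_1s$ give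
\[
|\{u>s\}|\le4C_1^2s^{-2}\varepsilon|Q|\quad(s>0),\qquad|\{u>s\}|\le e^{-c_1s}\varepsilon|Q|\quad(s\ge s_0).
\]

\emph{On $3Q$.} Apply (ii) on the cube $3Q$, with $w(3Q)\le a(3Q)\le Ca(Q)$. Let $\varepsilon$ be so small that $\varepsilon^{1/4}\le s_0$ and $4C_1^2\varepsilon^{1/2}\le1$. Split $\int_{3Q}uw=\int_0^\infty w(3Q\cap\{u>s\})\,ds$ at $s=\varepsilon^{1/4}$ and $s=s_0$, use the monotonicity of $\varphi$, and substitute $v=\varepsilon e^{-c_1s}$ in the last piece:
\[
\int_{3Q}uw\le C\Big[\varepsilon^{1/4}+s_0\,\varphi\big(4C_1^2\varepsilon^{1/2}\big)+\frac1{c_1}\int_0^{\varepsilon}\varphi(v)\frac{dv}v\Big]a(Q).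
\]
The last term tends to $0$ by the Dini condition, and the middle one because $\varphi(v)\log2\le\int_v^{2v}\varphi(s)\frac{ds}s\to0$ as $v\to0$.
\end{proof}

Fix $\varepsilon<1$ with $\tau(\varepsilon)\le\frac12$ and put $\Lambda=2^n/\varepsilon>1$. Let $E\subset Q$ and $t=|E|/|Q|$. For $t=0$ we have $w(E)=0$, and for $t=1$ we have $w(E)\le a(Q)$, so let $0<t<1$, and let $N\ge0$ be the largest integer with $\Lambda^Nt<1$. For $0\le i\le N$ let $\mathcal{G}_i$ be the family of maximal dyadic subcubes $Q'$ of $Q$ (obtained by repeated bisection) with $|E\cap Q'|\ge\Lambda^it|Q'|$. Then $\mathcal{G}_0=\{Q\}$. Since $\Lambda^Nt<1$, almost every point of $E$ lies in a cube of $\mathcal{G}_N$, by the Lebesgue density theorem. For $Q'\in\mathcal{G}_i$ we have $|E\cap Q'|\le2^n\Lambda^it|Q'|$: for $i=0$ because $|E|=t|Q|$, and for $i\ge1$ because $Q'\ne Q$ and the parent of $Q'$ fails the condition. A cube of $\mathcal{G}_{i+1}$ satisfies the condition for $i$, so it lies in a cube $Q'\in\mathcal{G}_i$,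 and
\[
\sum_{Q''\in\mathcal{G}_{i+1},\,Q''\subset Q'}|Q''|\le\frac{|E\cap Q'|}{\Lambda^{i+1}t}\le\frac{2^n}{\Lambda}|Q'|=\varepsilon|Q'| .
\]
By Lemma~\ref{lem:small}, $\sum_{Q''\in\mathcal{G}_{i+1}}a(Q'')\le\frac12\sum_{Q'\in\mathcal{G}_i}a(Q')$. Therefore
\[
w(E)\le\sum_{Q'\in\mathcal{G}_N}w(Q')\le\sum_{Q'\in\mathcal{G}_N}a(Q')\le2^{-N}a(Q)\le2\,t^{\log2/\log\Lambda}\,a(Q),
\]
where the last step uses $\Lambda^{N+1}t\ge1$, that is, $N+1\ge\log(1/t)/\log\Lambda$. So $w\in C_p$ with $c=2$ and $\delta=\log2/\log\Lambda$, and the proof of Theorem~\ref{thm:char} is complete.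

\begin{thebibliography}{9}

\bibitem{CR} Coifman and Rochberg, Proc. AMS 79 (1980).

\bibitem{FS} Fefferman and Stein, Acta Math. 129 (1972).

\bibitem{HRT} Hyt\"onen, Roncal and Tapiola, Israel J. Math. 218 (2017).

\bibitem{Lacey} Lacey, Israel J. Math. 217 (2017).

\bibitem{Lerner} Lerner, New York J. Math. 22 (2016).

\bibitem{MR} Pamela A. Muller and Israel P. Rivera-R\'ios, \emph{Quantitative matrix weighted estimates for certain singular integral operators}, arXiv:2103.13345 (2021).

\end{thebibliography}
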